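# A sectionally complemented modular lattice that is not an ideal of any complemented modular lattice

## 1. An element of a sublattice of $M_3^{\,\omega}$ that never acquires a complement

**Theorem 1.** There is a sectionally complemented modular lattice $L$ such that:

1. $|L|=\aleph_1$, and $L$ is isomorphic to a sublattice, containing the zero, of $M_3^{\,\omega}$.
2. There is $a\in L$ such that, for every bounded modular lattice $M$ and every lattice embedding $f\colon L\to M$ whose image is an ideal of $M$, the element $f(a)$ has no complement in $M$.

In particular $L$ does not embed as an ideal (a fortiori not as a neutral ideal) into any complemented modular lattice.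

The proof is in ZFC. Let us go through the words.

A lattice is **modular** if for all $x,y,z$
$$x\le z\ \Longrightarrow\ x\vee(y\wedge z)=(x\vee y)\wedge z. \tag{1}$$
The submodules of a module, with join $+$ and meet $\cap$, form a modular lattice. The lattice $M_3$ has five elements: $0$, $1$ and three pairwise incomparable elements between them. It is the lattice $\operatorname{Sub}(\mathbb F_2^2)$ of subspaces of $\mathbb F_2^2$, the three middle elements being the three lines.

**Definition.** A *complemented modular lattice* is a bounded modular lattice in which every $x$ has a complement $y$, that is, $x\wedge y=0$ and $x\vee y=1$. A lattice $L$ with least element $0$ is *sectionally complemented* if for all $a\le b$ in $L$ there is $c\in L$ with $a\wedge c=0$ and $a\vee c=b$. Equivalently, every principal ideal $\{x\in L:x\le b\}$ is a complemented lattice. We write $b=a\oplus c$ when $a\wedge c=0$ and $a\vee c=b$.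

So a sectionally complemented lattice has complements inside each bounded piece $[0,b]$, but it may lack a top. The finite subsets of $\omega$ are an example. So are the finite-dimensional subspaces of an infinite-dimensional vector space.

**Definition.** An *ideal* of a lattice $M$ is a nonempty down-set closed under finite joins. The ideals of $M$, ordered by inclusion, form the lattice $\mathrm{Id}\,M$ (all our lattices have a $0$). Its meet is intersection, and $J\vee K=\{x: x\le j\vee k\text{ for some }j\in J,\ k\in K\}$. An ideal $I$ is *neutral* if for all ideals $J,K$ the sublattice of $\mathrm{Id}\,M$ generated by $I,J,K$ is distributive. A sectionally complemented modular lattice $L$ *embeds as a (neutral) ideal* into $M$ if there is a lattice embedding $f\colon L\to M$ whose image is a (neutral) ideal of $M$.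

In a distributive lattice every ideal is neutral, because $\mathrm{Id}\,M$ is then distributive. In $M_3$ with middle elements $p,q,r$, the ideal ${\downarrow}p=\{0,p\}$ is not neutral: ${\downarrow}p\wedge({\downarrow}q\vee{\downarrow}r)={\downarrow}p$, while $({\downarrow}p\wedge{\downarrow}q)\vee({\downarrow}p\wedge{\downarrow}r)=\{0\}$.

If $M$ is complemented modular, every ideal of $M$ is sectionally complemented: for $x\le v$ and a complement $y$ of $x$ in $M$, the element $y\wedge v$ satisfies $x\wedge(y\wedge v)=0$ and, by (1), $x\vee(y\wedge v)=(x\vee y)\wedge v=v$. The problem, posed by Friedrich Wehrung in "Coordinatization of lattices by regular rings without unit and Banaschewski functions" (arXiv:0903.4756, 2009), asks for the converse. Given a sectionally complemented modular lattice, can we always add elements above it so that everything gets a complement, while the old lattice stays a down-set? Theorem 1 says no, for ideals and for neutral ideals.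

## 2. A top element, finite-dimensional subspaces, and countable chains

**A top.** If $L$ has a greatest element, then $L$ is complemented, and it is a neutral ideal of itself: the ideal $L$ is the top of $\mathrm{Id}\,L$, and in a modular lattice a top element generates with any $J,K$ only $J$, $K$, $J\wedge K$, $J\vee K$ and itself, which form a distributive lattice.

**Finite sets.** The finite subsets of $\omega$ form an ideal of $\mathcal P(\omega)$.

**Subspaces.** Let $V$ be a vector space of any dimension and $L$ the lattice of its finite-dimensional subspaces. Then $L$ is an ideal of the complemented modular lattice $\operatorname{Sub}(V)$. So size alone is no obstruction. Choose a basis $X$ of $V$. For finite sets $i\subseteq j\subseteq X$, let $a_i^j$ be the span of $j\setminus i$. These spaces fit together: $a_i^k=a_i^j\oplus a_j^k$ for $i\subseteq j\subseteq k$, and every element of $L$ lies below some $a_\varnothing^j$.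

This last structure has a name, due to Wehrung.

**Definition.** A *Banaschewski trace* on a lattice $L$ with $0$ is a family $(a_i^j)_{i\le j\text{ in }\Lambda}$ in $L$, where $\Lambda$ is an upward directed poset with least element $0$, such that $a_i^k=a_i^j\oplus a_j^k$ for $i\le j\le k$, and $\{a_0^i:i\in\Lambda\}$ is cofinal in $L$.

Read $a_i^j$ as a coherently chosen difference "$a_0^j$ minus $a_0^i$". Taking $i=j=k$ gives $a_i^i=0$.

**Lemma 4.** Every sectionally complemented modular lattice $L$ with a countable cofinal subset has a Banaschewski trace.

*Proof.* From a cofinal sequence, taking finite joins, we get a cofinal chain $0=a_0\le a_1\le a_2\le\cdots$. Let $d_n$ satisfy $a_{n+1}=a_n\oplus d_n$, and for $m\le n<\omega$ put $a_m^n=d_m\vee\dots\vee d_{n-1}$, with $a_m^m=0$.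

We show $a_n=a_m\oplus a_m^n$ by induction on $n\ge m$. The case $n=m$ is trivial. Assume it for $n$. Then $a_{n+1}=a_n\vee d_n=a_m\vee a_m^n\vee d_n=a_m\vee a_m^{n+1}$. Since $a_m^n\le a_n$, (1) gives $a_n\wedge(a_m^n\vee d_n)=a_m^n\vee(a_n\wedge d_n)=a_m^n$. As $a_m\le a_n$, it follows that $a_m\wedge a_m^{n+1}\le a_m\wedge a_m^n=0$.

Now let $m\le n\le p$. Then $a_m^n\wedge a_n^p\le a_n\wedge a_n^p=0$, and $a_m^n\vee a_n^p=a_m^p$ by definition. Also $a_0^n=a_n$, so cofinality holds. $\square$

Traces are exactly what the neutral version of the problem needs.

**Theorem 2.** A sectionally complemented modular lattice $L$ embeds as a neutral ideal into some complemented modular lattice if and only if $L$ has a Banaschewski trace. In that case the complemented modular lattice can be chosen in the variety generated by $L$.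

The "if" direction is due to Wehrung; both directions are proved in Sections 8 and 9. The third result says that Theorem 1 is sharp.

**Theorem 3.**

1. $\aleph_1$ is the least cardinality of a sectionally complemented modular lattice not embeddable as a (neutral) ideal into a complemented modular lattice.
2. For a variety $\mathbf V$ of modular lattices the following are equivalent: (i) $\mathbf V$ consists of distributive lattices; (ii) every sectionally complemented member of $\mathbf V$ embeds as a neutral ideal into a complemented modular lattice; (iii) every sectionally complemented member of $\mathbf V$ of cardinality $\le\aleph_1$ embeds as an ideal into a complemented modular lattice.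

## 3. Choosing differences one at a time, and the conflict it meets

Along a chain of type $\omega$ the differences $d_n$ were chosen with no constraint. The natural plan for a general $L$ is to choose, for each $i\le j$, some complement $a_i^j$ of $a_i$ in $[0,a_j]$. But independent choices can clash. In $\operatorname{Sub}(\mathbb F_2^3)$ with basis $e_1,e_2,e_3$, the line $\langle e_1\rangle$ has the complements
$$\langle e_2\rangle\subset\langle e_1,e_2\rangle,\qquad \langle e_3\rangle\subset\langle e_1,e_3\rangle,\qquad \langle e_1+e_2+e_3\rangle\subset\langle e_1,e_2+e_3\rangle$$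
in three planes. The sum of the three chosen lines contains $e_1$. So they are not all parts of one complement of $\langle e_1\rangle$. Here one can choose again and repair the clash. To get a counterexample we want a lattice in which any two clashes can be repaired, even any countably many, but not all of them at once.

A module-theoretic reformulation makes this precise. An ideal embedding into $M$, together with a complement of one element, must leave a visible mark inside $L$.

**Lemma 5.** Let $P$ be a module over a commutative ring $R$ such that the finitely generated submodules of $P$ form a sublattice $L$ of the submodule lattice of $P$. Let $A\in L$, and let $f\colon L\to M$ be a lattice embedding into a bounded modular lattice whose image is an ideal of $M$. If $f(A)$ has a complement in $M$, then $A$ is a direct summand of $P$.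

*Proof.* Since $f[L]$ is a nonempty down-set, $0_M\in f[L]$. As $f(0)$ is the least element of $f[L]$, we get $f(0)=0_M$. Let $a=f(A)$, let $c$ be a complement of $a$ in $M$, and put
$$J=\bigcup\{B\in L: f(B)\le c\}.$$
The family on the right contains $0$ and is closed under sums, because $f(B+C)=f(B)\vee f(C)$. So $J$ is a submodule of $P$.

*$A\cap J=0$.* Let $x\in A\cap J$. Then $x\in B$ for some $B\in L$ with $f(B)\le c$, and $f(A\cap B)=f(A)\wedge f(B)\le a\wedge c=0_M=f(0)$. As $f$ is injective, $A\cap B=0$, so $x=0$.

*$A+J=P$.* Let $x\in P$ and $B=A+xR\in L$. Since $f(B)\wedge c\le f(B)$ and $f[L]$ is an ideal, $f(B)\wedge c=f(C)$ for some $C\in L$, and $C\subseteq J$. As $a\le f(B)$, (1) gives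
$$f(B)=(a\vee c)\wedge f(B)=a\vee(c\wedge f(B))=f(A)\vee f(C)=f(A+C).$$
By injectivity $x\in B=A+C\subseteq A+J$. $\square$

So Theorem 1 follows if we build $P$ and a finitely generated $A\subseteq P$ such that:

- the finitely generated submodules of $P$ form a sectionally complemented sublattice $L$;
- $A$ is not a direct summand of $P$;
- $L$ has cardinality $\aleph_1$ and lies in $M_3^{\,\omega}$.

Inside each finitely generated submodule, $A$ will be a summand. Globally it must not be.

**A template.** Identify subsets of $\omega$ with their characteristic functions, so that $\mathcal P(\omega)=\mathbb F_2^{\omega}$ is a ring with $x+y=x\triangle y$ and $xy=x\cap y$. Write $x=^*y$ if $x\triangle y$ is finite. Consider infinite sets $a_\alpha\subseteq\omega$ with pairwise finite intersections, each split as $a_\alpha=b_\alpha\cup c_\alpha$ into two disjoint infinite pieces. Over a ring $R\subseteq\mathcal P(\omega)$ containing all finite sets and all $a_\alpha$, let $P$ contain $A=R(1,0)$ and all pairs $(b_\alpha,a_\alpha)$. Each submodule $R(b_\alpha,a_\alpha)$ meets $A$ in $0$, since $xa_\alpha=0$ forces $xb_\alpha=0$. But if $k\in b_\alpha\cap c_\beta$,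 then
$$\{k\}(b_\alpha,a_\alpha)-\{k\}(b_\beta,a_\beta)=(\{k\},\{k\})-(\varnothing,\{k\})=(\{k\},0)\in A\setminus\{0\},$$
so the two submodules cannot both lie in one complement of $A$. Finitely many such clashes can be repaired by altering $b_\alpha$ on a finite set.

A complement of $A$ will turn out to be described by one set $r\subseteq\omega$ with $r\cap a_\alpha=^*b_\alpha$ or $r\cap a_\alpha=^*c_\alpha$ for every $\alpha$. For countably many indices $\alpha_0,\alpha_1,\dots$ such an $r$ always exists: take
$$r=\bigcup_n\Bigl(b_{\alpha_n}\setminus\bigcup_{m<n}a_{\alpha_m}\Bigr).$$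
Outside the finite set $a_{\alpha_n}\cap\bigcup_{m<n}a_{\alpha_m}$ the sets $r\cap a_{\alpha_n}$ and $b_{\alpha_n}$ agree, since the terms with index above $n$ avoid $a_{\alpha_n}$. A recursion of length $\omega_1$, however, has no room to continue: if $a_0,a_1,\dots$ partition $\omega$, then $r$ is completely determined after $\omega$ stages, and for $\alpha\ge\omega$ there is nothing left to choose. We now pick the sets so that no $r$ works for all $\alpha<\omega_1$.

## 4. A Luzin-type family with no common separating set

**Step 1: the sets.** This step builds the family. By recursion on $\alpha<\omega_1$ we construct disjoint infinite sets $b_\alpha,c_\alpha\subseteq\omega$, with $a_\alpha=b_\alpha\cup c_\alpha$, such that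

- $a_\alpha\cap a_\beta$ is finite for $\alpha\ne\beta$;
- $b_\alpha\cap c_\beta\neq\varnothing$ whenever $\beta<\alpha$ and $\alpha\ge\omega$.

Let $(a_n)_{n<\omega}$ be a partition of $\omega$ into infinite sets, and split each $a_n$ into two infinite pieces $b_n,c_n$. Let $\omega\le\alpha<\omega_1$. The ordinal $\alpha$ is countably infinite, so enumerate it as $\alpha=\{\beta_n:n<\omega\}$ without repetition. Choose pairwise distinct $k_0,l_0,k_1,l_1,\dots$ with
$$k_n,l_n\in c_{\beta_n}\setminus\bigcup_{m<n}a_{\beta_m}.$$
This is possible: $c_{\beta_n}$ is infinite and meets each $a_{\beta_m}$ with $m<n$ in a finite set, so the set on the right is infinite. Put $b_\alpha=\{k_n:n<\omega\}$ and $c_\alpha=\{l_n:n<\omega\}$. These are disjoint and infinite. For $m>n$ the points $k_m,l_m$ lie outside $a_{\beta_n}$, so $a_\alpha\cap a_{\beta_n}\subseteq\{k_m,l_m:m\le n\}$ is finite. And $k_n\in b_\alpha\cap c_{\beta_n}$.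

**Step 2: no common $r$.** This step shows that the clashes cannot all be repaired together.

**Lemma 6.** There is no $r\subseteq\omega$ such that for every $\alpha<\omega_1$, $r\cap a_\alpha=^*b_\alpha$ or $r\cap a_\alpha=^*c_\alpha$.

*Proof.* Suppose $r$ is such a set. One of the two alternatives holds for uncountably many $\alpha\ge\omega$. For each of them the relevant symmetric difference is finite, so it is contained in some natural number $n_\alpha=\{0,\dots,n_\alpha-1\}$. There are only countably many values of $n_\alpha$, and, once $n$ is fixed, finitely many subsets of $n$. So there are $n<\omega$, a set $s\subseteq n$ and an uncountable $T\subseteq[\omega,\omega_1)$ such that $b_\alpha\cap n=s$ for all $\alpha\in T$, and either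

- (first case) $(r\cap a_\alpha)\triangle b_\alpha\subseteq n$ for all $\alpha\in T$, or
- (second case) $(r\cap a_\alpha)\triangle c_\alpha\subseteq n$ for all $\alpha\in T$.

Take $\beta<\alpha$ in $T$ and $k\in b_\alpha\cap c_\beta$.

If $k<n$, then $k\in b_\alpha\cap n=s=b_\beta\cap n$, so $k\in b_\beta\cap c_\beta=\varnothing$, a contradiction.

If $k\ge n$ in the first case, then $k\in b_\alpha$ gives $k\in r$. But $k\in c_\beta=a_\beta\setminus b_\beta$ gives $k\notin r$.

If $k\ge n$ in the second case, then $k\in b_\alpha=a_\alpha\setminus c_\alpha$ gives $k\notin r$. But $k\in c_\beta$ gives $k\in r$. $\square$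

## 5. The Boolean ring $R$ and the extension $P$ of $I$ by $A$

**Step 3: the ring.** We need a ring small enough that its elements cannot cut $a_\alpha$ into two infinite pieces. (Over $R=\mathcal P(\omega)$ the template would be useless: then $(b_\alpha,0)\in A$, hence $(0,a_\alpha)\in P$, and $r=\varnothing$ would serve.)

Let $I$ be the set of all $g\subseteq\omega$ with $g=^*\bigcup_{\alpha\in F}a_\alpha$ for some finite $F\subseteq\omega_1$. If $g,h\in I$ are witnessed by $F,G$, then by almost disjointness $g\triangle h$ and $g\cap h$ are witnessed by $F\triangle G$ and $F\cap G$. So $I$ is closed under $\triangle$ and $\cap$. All finite sets are in $I$ (take $F=\varnothing$). Let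
$$R=I\cup\{\omega\setminus g:g\in I\}.$$
With $g\cap(\omega\setminus h)=g\triangle(g\cap h)$ and $(\omega\setminus g)\cap(\omega\setminus h)=\omega\setminus(g\triangle h\triangle(g\cap h))$ we see that $R$ is a subring of $\mathcal P(\omega)$ with unit $\omega$, and that $I$ is an ideal of $R$. We claim:
$$\text{if }x\in R,\text{ then for each }\alpha\text{ the set }x\cap a_\alpha\text{ is finite or cofinite in }a_\alpha. \tag{2}$$
Indeed, if $x=^*\bigcup_{\beta\in F}a_\beta$, then $x\cap a_\alpha$ is cofinite in $a_\alpha$ if $\alpha\in F$, and finite otherwise. Passing to $\omega\setminus x$ exchanges the alternatives.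

**Step 4: the module and the kernel.** This step defines $P$ and exhibits it as an extension. Let $P$ be the $R$-submodule of $\mathbb F_2^\omega\times\mathbb F_2^\omega$ generated by $(1,0)$, all $(b_\alpha,a_\alpha)$ with $\alpha<\omega_1$, and all $(0,\{n\})$ with $n<\omega$. Let $\pi\colon P\to\mathbb F_2^\omega$ be the second projection and $A=R(1,0)=\{(x,0):x\in R\}\cong R$. Since $I$ is an ideal of $R$ and every $g\in I$ is a finite sum of sets $a_\alpha$ plus a finite set, $\pi(P)=I$.

**Lemma 7.** $\ker\pi=A$.

*Proof.* Clearly $A\subseteq\ker\pi$. Let $p\in\ker\pi$. Since $R\{n\}=\{\varnothing,\{n\}\}$, we may write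
$$p=x(1,0)+\sum_{\alpha\in F}x_\alpha(b_\alpha,a_\alpha)+(0,t)$$
with $F\subseteq\omega_1$ and $t\subseteq\omega$ finite and $x,x_\alpha\in R$. Then $\sum_{\alpha\in F}x_\alpha a_\alpha=t$ is finite. If some $x_\alpha a_\alpha$ were infinite, then, as the other terms meet $a_\alpha$ in finite sets, the sum would be infinite. So every $x_\alpha a_\alpha$ is finite, and so is its subset $x_\alpha b_\alpha$. Finite sets are in $R$, so $p=(x+\sum_{\alpha\in F} x_\alpha b_\alpha,0)\in A$. $\square$

**Step 5: finite pieces of $P$.** This step shows that $P$ is locally as simple as possible.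

**Lemma 8.** Every finitely generated submodule of $P$ is contained in a submodule $Q\supseteq A$ of $P$ isomorphic to $R\oplus eR$ for some $e\in R$.

*Proof.* Finitely many elements of $P$ involve only finitely many generators. So the given submodule lies in some $Q=A+\sum_{\alpha\in F}R(b_\alpha,a_\alpha)+\sum_{n\in G}R(0,\{n\})$ with $F,G$ finite. Then $\pi(Q)$ is a finitely generated ideal of $R$. In a Boolean ring $xR+yR=(x+y+xy)R$, so $\pi(Q)=eR$ for some $e\in R$. Pick $u'\in Q$ with $\pi(u')=e$ and put $u=eu'$, so $\pi(u)=e^2=e$. If $0=\pi(xu)=xe$, then $xu=xeu'=0$. Hence $\pi$ maps $Ru$ isomorphically onto $eR$, and $A\cap Ru=0$. For $q\in Q$ we have $\pi(q)=ye=\pi(yu)$ for some $y\in R$, so $q-yu\in\ker\pi=A$ by Lemma 7. Thus $Q=A\oplus Ru\cong R\oplus eR$. $\square$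

## 6. Finitely generated submodules form a sublattice of $M_3^{\,\omega}$

Let $L$ be the set of all finitely generated submodules of $P$, ordered by inclusion.

**Step 6: summands.** This step provides the complements.

**Lemma 9.** Let $Q\cong R\oplus eR$ be as in Lemma 8. Every finitely generated submodule of $Q$ is a direct summand of $Q$.

*Proof.* View $Q$ as a submodule of $R^2\subseteq R^k$, where $k\ge2$ is so large that the given submodule $B$ is generated by $k$ elements. Writing these as the columns of a matrix, $B=TR^k$ with $T\in M_k(R)$.

There is $S\in M_k(R)$ with $T=TST$. This is the theorem of von Neumann that $M_k(R)$ is von Neumann regular when $R$ is (Goodearl, *Von Neumann Regular Rings*, Thm 1.7); for our $R$ it can be seen directly. The finitely many entries of $T$ and their complements in $\omega$ have intersections that cut $\omega$ into finitely many nonempty pieces $e_1,\dots,e_m\in R$, and each entry is a union of pieces. So $T=\sum_l e_lT_l$ with $T_l\in M_k(\mathbb F_2)$. Over a field, $T_l=UDV$ with $U,V$ invertible and $D$ diagonal with entries $0,1$, and $S_l=V^{-1}DU^{-1}$ satisfies $T_lS_lT_l=UD^3V=T_l$.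 Put $S=\sum_l e_lS_l$. As $e_le_{l'}=0$ for $l\ne l'$, we get $TST=\sum_l e_lT_lS_lT_l=T$.

Now $\varepsilon=TS$ is idempotent, and $\varepsilon R^k\subseteq TR^k=TSTR^k\subseteq\varepsilon R^k$, so $\varepsilon R^k=B$ and $R^k=B\oplus(1-\varepsilon)R^k$. Since $B\subseteq Q$, the modular law gives $Q=B\oplus\bigl(Q\cap(1-\varepsilon)R^k\bigr)$. $\square$

**Step 7: $L$ is a lattice of the required kind.** Recall that a direct summand of some $R^k$ is projective, that direct summands of projective modules are projective, and that a surjection onto a projective module splits, so its kernel is a direct summand.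

**Lemma 10.** $L$ is a sublattice of the submodule lattice of $P$ (join $+$, meet $\cap$). It is a sectionally complemented modular lattice.

*Proof.* Clearly $L$ is closed under sums. Let $B,C\in L$, choose $Q\supseteq B+C$ as in Lemma 8, and write $Q=B\oplus B'$ by Lemma 9. The projection of $Q$ to $B'$ along $B$ maps $C$ onto a finitely generated submodule $D$ of $Q$, with kernel $B\cap C$ on $C$. By Lemma 9, $D$ is a direct summand of $Q$. As $Q\cong R\oplus eR$ is a summand of $R^2$, both $Q$ and $D$ are projective. So $C\to D$ splits, and $B\cap C$ is a direct summand of $C$. Being a homomorphic image of $C$, it is finitely generated. Hence $L$ is a sublattice of a modular lattice, with least element $0$.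

If $B\subseteq C$, then with $Q=B\oplus B'$ as above the modular law gives $C=B\oplus(C\cap B')$. The summand $C\cap B'$ is a homomorphic image of $C$, hence in $L$. $\square$

**Step 8: coordinates.** This step proves part 1 of Theorem 1.

**Lemma 11.** $L$ embeds into $M_3^{\,\omega}$, preserving $0$, and $|L|=\aleph_1$.

*Proof.* For $s=(f,g)\in P$ and $n<\omega$ put $s(n)=(f(n),g(n))\in\mathbb F_2^2$. For $B\in L$ let $B_n=\{s(n):s\in B\}$, a subspace of $\mathbb F_2^2$. We map $B$ to $(B_n)_{n<\omega}\in\operatorname{Sub}(\mathbb F_2^2)^\omega\cong M_3^{\,\omega}$. Clearly $0\mapsto0$ and $(B+C)_n=B_n+C_n$.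

For $v\in\mathbb F_2^2$ let $v\cdot1_{\{n\}}$ have value $v$ at $n$ and $0$ elsewhere. Since $\{n\}\in R$, if $v=s(n)$ with $s\in B$, then $v\cdot1_{\{n\}}=\{n\}s\in B$. So $v\in B_n\cap C_n$ implies $v\cdot1_{\{n\}}\in B\cap C$, and $v\in(B\cap C)_n$. The inclusion $(B\cap C)_n\subseteq B_n\cap C_n$ is clear. So the map is a lattice homomorphism.

For injectivity, suppose $B_n=C_n$ for all $n$. By Lemma 10 write $B+C=B\oplus D$ with $D\in L$. If $v\in D_n$, then $v\in(B+C)_n=B_n+C_n=B_n$, so $v\cdot1_{\{n\}}\in B\cap D=0$ and $v=0$. Thus $D_n=0$ for all $n$, so $D=0$ and $C\subseteq B$. By symmetry $B=C$.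

There are $\aleph_1$ finite subsets of $\omega_1$ and countably many finite subsets of $\omega$, so $|R|\le\aleph_1$. Hence $|P|\le\aleph_1$ and $|L|\le\aleph_1$. Conversely, if $R(b_\alpha,a_\alpha)=R(b_\beta,a_\beta)$, then applying $\pi$ gives $Ra_\alpha=Ra_\beta$, so each of $a_\alpha,a_\beta$ is contained in the other. Then $a_\alpha=a_\beta$ is infinite, and almost disjointness forces $\alpha=\beta$. So $|L|\ge\aleph_1$. $\square$

## 7. $A$ is not a direct summand of $P$

**Step 9: a complement would be a set $r$.** This step turns a complement of $A$ into the object excluded by Lemma 6. Suppose $P=A\oplus J$ with $J$ a submodule. Since $\ker\pi=A$ and $\pi(P)=I$, the map $\pi$ restricts to an isomorphism $J\to I$. So for each $g\in I$ there is exactly one element of $J$ of the form $(s(g),g)$, and $s\colon I\to\mathbb F_2^\omega$ is $R$-linear. Let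
$$r=\{n<\omega:n\in s(\{n\})\}.$$
Let $g\in I$. If $n\in g$, then linearity gives
$$\{n\}\cap s(g)=s(\{n\}\cap g)=s(\{n\}).$$
For $g=\{n\}$ this says $s(\{n\})\subseteq\{n\}$. So for $n\in g$ we get $n\in s(g)$ if and only if $n\in s(\{n\})$, that is, $n\in r$. If $n\notin g$, then $\{n\}\cap s(g)=s(\varnothing)=\varnothing$. Hence
$$s(g)=r\cap g\qquad\text{for all }g\in I. \tag{3}$$

**Step 10: contradiction.** By (3), for each $\alpha$ both $(r\cap a_\alpha,a_\alpha)$ and $(b_\alpha,a_\alpha)$ lie in $P$. Their difference lies in $\ker\pi=A$, so $(r\cap a_\alpha)\triangle b_\alpha\in R$. This is a subset of $a_\alpha$, so by (2) it is finite or cofinite in $a_\alpha$. In the first case $r\cap a_\alpha=^*b_\alpha$. In the second $r\cap a_\alpha=^*a_\alpha\triangle b_\alpha=c_\alpha$. This holds for all $\alpha<\omega_1$, contradicting Lemma 6. So $A$ is not a direct summand of $P$.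

**End of the proof of Theorem 1.** Part 1 is Lemmas 10 and 11. For part 2 take the element $A\in L$ as $a$: by Lemma 5, if $f(A)$ had a complement in $M$, then $A$ would be a direct summand of $P$. Finally, a complemented modular lattice is bounded and modular and each of its elements has a complement, so $L$ is not an ideal in one, and in particular not a neutral ideal. $\blacksquare$

## 8. From a neutral ideal to a Banaschewski trace

We turn to Theorem 2, "only if". Replacing $L$ by its image, let $L$ be a neutral ideal of a complemented modular lattice $M$. The index set consists of all pairs of an element of $L$ and a complement of it: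
$$\Lambda=\{(a,c)\in L\times M:a\wedge c=0,\ a\vee c=1\},\qquad (a,c)\le(b,d)\iff a\le b\text{ and }c\ge d.$$
This is a poset with least element $(0,1)$.

**Step 1: $\Lambda$ is directed.** This is where neutrality is used. Let $(a,c),(b,d)\in\Lambda$. In $\mathrm{Id}\,M$ the sublattice generated by $L,{\downarrow}c,{\downarrow}d$ is distributive, so
$$({\downarrow}c\vee L)\wedge({\downarrow}d\vee L)=({\downarrow}c\wedge{\downarrow}d)\vee L={\downarrow}(c\wedge d)\vee L.$$
The left side contains $1$, because $c\vee a=1=d\vee b$ with $a,b\in L$. Hence $(c\wedge d)\vee u=1$ for some $u\in L$. Let $w=a\vee b\vee u\in L$, and let $e$ be a complement of $(c\wedge d)\wedge w$ in $[0,c\wedge d]$ (Section 1). As $e\le c\wedge d$,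
$$e\wedge w=e\wedge(c\wedge d)\wedge w=0.$$
Moreover $e\vee w\ge e\vee\bigl((c\wedge d)\wedge w\bigr)=c\wedge d$ and $e\vee w\ge u$, so $e\vee w\ge(c\wedge d)\vee u=1$. So $(w,e)\in\Lambda$, and it is an upper bound of $(a,c)$ and $(b,d)$.

**Step 2: the differences.** This step defines the trace and checks its axioms. For $i=(a,c)\le j=(b,d)$ put $a_i^j=b\wedge c$, an element of $L$ since $b\in L$. Let $k=(e,g)\ge j$. Then $a_i^j\wedge a_j^k=(b\wedge c)\wedge(e\wedge d)\le b\wedge d=0$. Since $e\wedge d\le d\le c$ and $b\le e$, two uses of (1) give
$$(b\wedge c)\vee(e\wedge d)=c\wedge\bigl(b\vee(e\wedge d)\bigr)=c\wedge e\wedge(b\vee d)=c\wedge e=a_i^k.$$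
So $a_i^k=a_i^j\oplus a_j^k$. Finally $a_{(0,1)}^{(b,d)}=b\wedge1=b$, and every $b\in L$ occurs, because it has a complement in $M$. So the trace is cofinal.

## 9. From a Banaschewski trace to a neutral ideal

Now let $(a_i^j)$ be a Banaschewski trace on a sectionally complemented modular lattice $L$. We build $M$ inside $\mathrm{Id}\,L$. The lattice $\mathrm{Id}\,L$ itself will not do in general, since an ideal below a principal ideal need not be principal: for $L=\mathcal P(\omega)$, the ideal of finite sets lies below ${\downarrow}\omega$. So we add only selected ideals.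

Recall that $\mathrm{Id}\,L$ satisfies all identities of $L$, in particular modularity. Indeed, for every lattice term $t$ and ideals $J_1,\dots,J_n$,
$$t(J_1,\dots,J_n)=\{x:x\le t(x_1,\dots,x_n)\text{ for some }x_l\in J_l\},$$
by induction on $t$: when two subterms are combined, replace the two tuples of elements by their componentwise joins. So if $t\le t'$ holds in $L$, it holds in $\mathrm{Id}\,L$. We identify $x\in L$ with ${\downarrow}x\in\mathrm{Id}\,L$; this is a lattice embedding.

**Step 1: complements at infinity.** This step supplies an ideal $C_i$ complementary to $a_i=a_0^i$. Since $a_0^j=a_0^i\oplus a_i^j$, the element $a_i$ is isotone in $i$, and $a_i^j\le a_j$. Also $a_i^j\le a_i^k$ for $i\le j\le k$. Put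
$$C_i=\{x\in L:x\le a_i^j\text{ for some }j\ge i\}.$$
This is an ideal, because $a_i^j$ is isotone in $j$ and $\Lambda$ is directed. For $i\le j$ we have:

- (a) $C_j\subseteq C_i$, because $a_j^k\le a_i^k$ for $k\ge j$. Also $a_i\wedge C_i=0$ and $a_i\vee C_i=L$. The first holds because $a_i\wedge a_i^k=0$ for $k\ge i$. For the second, by cofinality and directedness every $x\in L$ is below some $a_k$ with $k\ge i$, and $a_k=a_i\vee a_i^k$.
- (b) $a_j\wedge C_i=a_i^j$. For $k\ge j$, as $a_i^j\le a_j$, (1) gives $a_j\wedge a_i^k=a_j\wedge(a_i^j\vee a_j^k)=a_i^j\vee(a_j\wedge a_j^k)=a_i^j$. By directedness every element of $C_i$ is below some $a_i^k$ with $k\ge j$.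
- (c) $C_i=a_i^j\vee C_j$. By (a), (1) and (b), $C_i=C_i\wedge(a_j\vee C_j)=(C_i\wedge a_j)\vee C_j=a_i^j\vee C_j$.

**Step 2: the lattice $M$.** Let
$$F=\{y\vee C_i:y\in L,\ i\in\Lambda\},\qquad M=L\cup F\subseteq\mathrm{Id}\,L.$$
This step shows that $M$ is a sublattice. By (c), $y\vee C_i=(y\vee a_i^k)\vee C_k$ for every $k\ge i$. If in addition $y\le a_k$, then $y\vee a_i^k\le a_k$. So finitely many elements of $F$ can be written with the same, arbitrarily large, index $k$ in the form $y\vee C_k$ with $y\le a_k$. For $x,y,z\le a_k$ we have
$$a_k\wedge(z\vee C_k)=z\vee(a_k\wedge C_k)=z, \tag{4}$$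
$$x\wedge(y\vee C_k)=x\wedge a_k\wedge(y\vee C_k)=x\wedge y, \tag{5}$$
$$(y\vee C_k)\wedge(z\vee C_k)=\bigl(y\wedge(z\vee C_k)\bigr)\vee C_k=(y\wedge z)\vee C_k. \tag{6}$$
Here (4) is (1) with $z\le a_k$ together with (a), (5) uses (4), and (6) is (1) with $C_k\le z\vee C_k$ followed by (5). By (5) and (6), $M$ is closed under meets. It is closed under joins, since $x\vee(y\vee C_k)=(x\vee y)\vee C_k$ and $(y\vee C_k)\vee(z\vee C_k)=(y\vee z)\vee C_k$. So $M$ is a sublattice of $\mathrm{Id}\,L$, hence modular and in the variety generated by $L$. It has least element $0=\{0\}$, and, as $a_0=a_0^0=0$ gives $C_0=L$ by (a), greatest element $1=L=0\vee C_0$.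

**Step 3: $M$ is complemented and $L$ is an ideal.** Let $y\le a_k$, and let $y'$ be a complement of $y$ in $[0,a_k]$. By (5), $y\wedge(y'\vee C_k)=y\wedge y'=0$, and $y\vee y'\vee C_k=a_k\vee C_k=1$. So $y$ and $y'\vee C_k$ are complements of each other. Every $x\in L$ is such a $y$ for large $k$. Every element of $F$ has the form $y'\vee C_k$ with $y'\le a_k$, and a complement $y$ of $y'$ in $[0,a_k]$ is then a complement of it. So $M$ is complemented. If an element of $F$ is below $x\in L$, write it as $y\vee C_k$ with $x,y\le a_k$. By (5) it equals $x\wedge(y\vee C_k)=x\wedge y\in L$. So $L$ is an ideal of $M$.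

**Step 4: neutrality.** We use a textbook fact (Birkhoff, *Lattice Theory*; Grätzer, *General Lattice Theory*): in a modular lattice, $x,y,z$ generate a distributive sublattice as soon as $x\wedge(y\vee z)=(x\wedge y)\vee(x\wedge z)$. As $\mathrm{Id}\,M$ is modular and the inclusion $\supseteq$ is automatic, it suffices to show, for ideals $J,K$ of $M$,
$$L\wedge(J\vee K)\subseteq(L\wedge J)\vee(L\wedge K).$$
Let $x\in L$ with $x\le p\vee q$, $p\in J$, $q\in K$. Choose $m$ so large that $x\le a_m$ and each of $p,q$ is either in $L$ and $\le a_m$, or written as $y\vee C_m$ with $y\le a_m$. Let $p_0=p$ in the first case and $p_0=y$ in the second, and define $q_0$ likewise. Then $p_0\le p$ and $q_0\le q$, so $p_0\in L\cap J$ and $q_0\in L\cap K$. Moreover $p_0\vee q_0\le a_m$ and $p\vee q\le(p_0\vee q_0)\vee C_m$. By (4),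
$$x\le a_m\wedge\bigl((p_0\vee q_0)\vee C_m\bigr)=p_0\vee q_0,$$
so $x\in(L\wedge J)\vee(L\wedge K)$. This proves Theorem 2. $\blacksquare$

## 10. The cardinal $\aleph_1$, and varieties of modular lattices

**Proof of Theorem 3, part 1.** A countable sectionally complemented modular lattice has a countable cofinal subset, namely itself. By Lemma 4 it has a Banaschewski trace, so by Theorem 2 it embeds as a neutral ideal, in particular as an ideal, into a complemented modular lattice. Theorem 1 gives a lattice of cardinality $\aleph_1$ that embeds in neither sense.

**Proof of Theorem 3, part 2.**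

*(i)$\Rightarrow$(ii).* Let $L\in\mathbf V$ be sectionally complemented; it is distributive. In a distributive lattice relative complements are unique, so for $i\le j$ in $\Lambda=L$ let $a_i^j=j\setminus i$ be the unique complement of $i$ in $[0,j]$. Let $i\le j\le k$ and $u=(j\setminus i)\vee(k\setminus j)$. First, $(j\setminus i)\wedge(k\setminus j)\le j\wedge(k\setminus j)=0$. Next, $i\vee u=j\vee(k\setminus j)=k$, and by distributivity $i\wedge u=\bigl(i\wedge(j\setminus i)\bigr)\vee\bigl(i\wedge(k\setminus j)\bigr)\le 0\vee\bigl(j\wedge(k\setminus j)\bigr)=0$. By uniqueness $u=k\setminus i$. So $a_i^k=a_i^j\oplus a_j^k$. Since $a_0^i=i$, this is a Banaschewski trace, and Theorem 2 applies.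

*(ii)$\Rightarrow$(iii).* A neutral ideal is an ideal.

*(iii)$\Rightarrow$(i).* Suppose $\mathbf V$ contains a nondistributive lattice. By Birkhoff's theorem this modular lattice has a sublattice isomorphic to $M_3$. As varieties are closed under sublattices and products, $\mathbf V$ contains $M_3$, then $M_3^{\,\omega}$, and then the lattice $L$ of Theorem 1. This $L$ is sectionally complemented of cardinality $\aleph_1$ and does not embed as an ideal into a complemented modular lattice, contradicting (iii). $\blacksquare$

**Remark.** By Theorems 1 and 2, the lattice $L$ of Theorem 1 has no Banaschewski trace. It is also not coordinatizable. Here a sectionally complemented modular lattice is *coordinatizable* if it is isomorphic to the lattice of all principal right ideals of some von Neumann regular ring, not necessarily unital. By Fuchs and Halperin, every von Neumann regular ring embeds as a two-sided ideal into some unital one. Consequently every coordinatizable sectionally complemented modular lattice embeds as a neutral ideal into some coordinatizable complemented modular lattice, and $L$ does not.
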